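# Ricci flat left-invariant metrics on $\mathfrak{so}(4,1)$

## 1. Dimension three: Ricci flat forces flat, and flat is impossible

Let $\mathfrak g$ be a finite-dimensional real Lie algebra and $G$ a connected Lie group with this Lie algebra. A **metric** on $\mathfrak g$ is a nondegenerate symmetric bilinear form $\langle\cdot,\cdot\rangle$ of any signature. Moving it around by left translations gives a left-invariant pseudo-Riemannian metric on $G$. Its Levi-Civita connection sends left-invariant fields to left-invariant fields, so it is a bilinear product $(X,Y)\mapsto\nabla_XY$ on $\mathfrak g$, and curvature becomes linear algebra. It is the only product that is torsion-free, $\nabla_XY-\nabla_YX=[X,Y]$, and metric, meaning that each $\nabla_X$ is skew for $\langle\cdot,\cdot\rangle$. We put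
$$R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]},\qquad \mathrm{ric}(Y,Z)=\operatorname{tr}\big(X\mapsto R(X,Y)Z\big).$$
The form $\mathrm{ric}$ is symmetric. The metric is *Einstein* if $\mathrm{ric}=c\langle\cdot,\cdot\rangle$ for a constant $c$, *Ricci flat* if $\mathrm{ric}=0$, and *flat* if $R=0$.

The problem, taken from Huihui An, Zaili Yan and Shaoxiang Zhang, "Invariant Einstein metrics on basic classical Lie supergroups", arXiv:2508.20639 (2025), is this: does any real *simple* Lie algebra carry a Ricci flat metric? The answer will be yes. We begin with the smallest simple algebras, where the answer is no for a short reason.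

Everything above is algebraic, so it makes sense for Lie algebras over $\mathbb K=\mathbb R$ or $\mathbb C$ with a $\mathbb K$-bilinear metric. We need both fields. A star denotes the adjoint for the metric: $\langle AX,Y\rangle=\langle X,A^*Y\rangle$. A Lie algebra is *unimodular* if $\operatorname{tr}\mathrm{ad}_X=0$ for all $X$. Semisimple algebras are unimodular, because $\mathfrak g=[\mathfrak g,\mathfrak g]$ and the trace of a commutator is $0$. The one unusual piece of notation is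
$$N_Y:\mathfrak g\to\mathfrak g,\qquad N_YX=\nabla_XY .$$

**Lemma 1.** If $\mathfrak g$ is unimodular, then $\operatorname{tr}N_Y=0$ for every $Y$.

*Proof.* Koszul's formula for left-invariant fields is $2\langle\nabla_XY,Z\rangle=\langle[X,Y],Z\rangle-\langle[Y,Z],X\rangle-\langle[X,Z],Y\rangle$, that is,
$$\nabla_XY=\tfrac12\big([X,Y]-\mathrm{ad}_X^*Y-\mathrm{ad}_Y^*X\big).$$
Fix $Y$, and put $A=\mathrm{ad}_Y$ and $CX=\mathrm{ad}_X^*Y$. Since $[X,Y]=-AX$,
$$N_Y=-\tfrac12(A+A^*+C). \tag{1}$$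
Now $\langle CX,Z\rangle=\langle Y,[X,Z]\rangle$ is antisymmetric in $X,Z$. So $C$ is skew and $\operatorname{tr}C=0$. Hence $\operatorname{tr}N_Y=-\operatorname{tr}A=0$. $\square$

We also recall **Whitehead's first lemma**. Let $\mathfrak g$ be semisimple and $M$ a finite-dimensional $\mathfrak g$-module. If a linear map $c:\mathfrak g\to M$ is a 1-cocycle, $c([X,Y])=X\cdot c(Y)-Y\cdot c(X)$, then there is $m\in M$ with $c(X)=X\cdot m$ for all $X$. For example, when $M=\mathfrak g$ is the adjoint module, 1-cocycles are derivations, and the lemma says that every derivation is inner.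

**Theorem 1.** A metric on a semisimple Lie algebra $\mathfrak g\ne0$ is never flat. Consequently no 3-dimensional simple Lie algebra has a Ricci flat metric.

*Proof.* **Step 1: flatness is impossible.** Suppose $R=0$. Then $\nabla_{[X,Y]}=[\nabla_X,\nabla_Y]$, so $X\mapsto\nabla_X$ is a representation of $\mathfrak g$ on the vector space $\mathfrak g$. For this module the torsion identity $[X,Y]=\nabla_XY-\nabla_YX$ says exactly that the identity map $\mathfrak g\to\mathfrak g$ is a 1-cocycle. By Whitehead's lemma there is $Z$ with $X=\nabla_XZ$ for all $X$, that is, $N_Z=\mathrm{id}$. Taking traces gives $0=\dim\mathfrak g$ by Lemma 1, a contradiction.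

**Step 2: in dimension 3, $\mathrm{ric}=0$ implies $R=0$.** Take a basis $e_1,e_2,e_3$ with $\langle e_i,e_j\rangle=\epsilon_i\delta_{ij}$, $\epsilon_i=\pm1$, and write $R_{ijkl}=\langle R(e_i,e_j)e_k,e_l\rangle$. This is antisymmetric in $(i,j)$ and in $(k,l)$, symmetric under exchange of the two pairs, and $\mathrm{ric}(e_j,e_k)=\sum_i\epsilon_iR_{ijki}$. Two index pairs from $\{1,2,3\}$ are either equal or share exactly one index, so up to sign the components of $R$ are $K_{ij}=R_{ijji}$ and the $R_{ijki}$ with $i,j,k$ distinct. For distinct $i,j,k$ we have $\mathrm{ric}(e_j,e_k)=\epsilon_iR_{ijki}$, so the second kind vanishes. Put $a_{ij}=\epsilon_i\epsilon_jK_{ij}$. Then $\epsilon_j\,\mathrm{ric}(e_j,e_j)=\sum_{i\ne j}a_{ij}$, so $a_{12}+a_{13}=a_{12}+a_{23}=a_{13}+a_{23}=0$. All three are then $0$, and $R=0$.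

Step 2 followed by Step 1 gives the second assertion. $\square$

What changes in general? Step 1 survives in every dimension. Step 2 does not: from dimension 4 on, the Ricci tensor no longer determines the curvature. So in higher dimension this argument forbids nothing, and we must look at the Ricci tensor itself. A Ricci flat metric on a simple algebra, if found, is automatically not flat, by Theorem 1. We shall find one in dimension 10.

## 2. The Ricci tensor as a trace, and Cartan-diagonal metrics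

Let $\mathfrak g$ be unimodular over $\mathbb K$, $(e_i)$ a basis, $(e^i)$ the dual basis with $\langle e_i,e^j\rangle=\delta_i^j$, and $B(X,Y)=\operatorname{tr}(\mathrm{ad}_X\mathrm{ad}_Y)$ the Killing form.

**Lemma 2.** $\mathrm{ric}(Y,Y)=-\operatorname{tr}(N_Y^2)$, and
$$\mathrm{ric}(X,Y)=-\tfrac12T(X,Y)-\tfrac12B(X,Y)+\tfrac14S(X,Y), \tag{2}$$
$$T(X,Y)=\sum_i\langle[X,e_i],[Y,e^i]\rangle,\qquad S(X,Y)=\sum_{i,j}\langle[e_i,e_j],X\rangle\langle[e^i,e^j],Y\rangle .$$

*Proof.* **Step 1: the first formula.** By definition of $N$,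
$$R(X,Y)Y=\nabla_X\nabla_YY-\nabla_Y\nabla_XY-\nabla_{[X,Y]}Y=N_{\nabla_YY}X-\nabla_YN_YX+N_Y\,\mathrm{ad}_YX .$$
Take the trace over $X$. The first term contributes $0$ by Lemma 1. Torsion-freeness says $\nabla_Y=N_Y+\mathrm{ad}_Y$. Hence
$$\mathrm{ric}(Y,Y)=-\operatorname{tr}(N_Y^2)-\operatorname{tr}(\mathrm{ad}_YN_Y)+\operatorname{tr}(N_Y\mathrm{ad}_Y)=-\operatorname{tr}(N_Y^2).$$

**Step 2: expand with (1).** The map $A+A^*$ is self-adjoint and $C$ is skew, and the trace of a self-adjoint map times a skew one is $0$. So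
$$\operatorname{tr}N_Y^2=\tfrac14\big(2\operatorname{tr}A^2+2\operatorname{tr}A^*A+\operatorname{tr}C^2\big).$$
Here $\operatorname{tr}A^2=B(Y,Y)$ and $\operatorname{tr}A^*A=\sum_i\langle Ae_i,Ae^i\rangle=T(Y,Y)$. Since $C$ is skew and $Ce_i=\sum_j\langle Ce_i,e_j\rangle e^j$,
$$\operatorname{tr}C^2=-\sum_i\langle Ce_i,Ce^i\rangle=-\sum_{i,j}\langle Ce_i,e_j\rangle\langle Ce^i,e^j\rangle=-S(Y,Y).$$
This is (2) for $X=Y$.

**Step 3: polarize.** $B$ is symmetric, and so is $\mathrm{ric}$. $T$ and $S$ are symmetric because $\sum_ie_i\otimes e^i$ is a symmetric tensor. Hence (2) holds for all $X,Y$. $\square$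

Two consequences. Multiplying the metric by a constant $c\neq0$ does not change $\nabla$, so
$$\mathrm{ric}_{cg}=\mathrm{ric}_g\quad(c\ne0), \tag{3}$$
and for an automorphism $\varphi$ of $\mathfrak g$ we have $\mathrm{ric}_{\varphi^*g}=\varphi^*\mathrm{ric}_g$.

**Example 1 (the Killing form).** Let $\mathfrak g$ be semisimple and $g=B$. Then $\mathrm{ad}_X^*=-\mathrm{ad}_X$, so $T(Y,Y)=-\operatorname{tr}\mathrm{ad}_Y^2=-B(Y,Y)$. Also $CX=-[X,Y]=\mathrm{ad}_YX$, so $S(Y,Y)=-\operatorname{tr}C^2=-B(Y,Y)$. By (2), $\mathrm{ric}=\frac12B-\frac12B-\frac14B=-\frac14B$. The metric is Einstein, and it is not Ricci flat.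

**Example 2 (deforming along a Cartan decomposition).** The natural next attempt is to deform the Killing form by two independent factors. Let $\mathfrak g=\mathfrak k\oplus\mathfrak p$ be a Cartan decomposition of a real simple algebra, and $g=aB|_{\mathfrak k}+bB|_{\mathfrak p}$ with $a,b\ne0$ of any signs. Take $X\in\mathfrak k$. The map $\mathrm{ad}_X$ preserves $\mathfrak k$ and $\mathfrak p$ and is skew for $g$, so $T(X,X)=-B(X,X)$. For $C$ (with $Y=X$ in its definition) we have $\langle CZ,W\rangle=aB(X,[Z,W])=aB([X,Z],W)$, so $C=\mathrm{ad}_X$ on $\mathfrak k$ and $C=\frac ab\mathrm{ad}_X$ on $\mathfrak p$. Therefore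
$$\mathrm{ric}(X,X)=-\tfrac14\Big(\operatorname{tr}(\mathrm{ad}_X|_{\mathfrak k})^2+\tfrac{a^2}{b^2}\operatorname{tr}(\mathrm{ad}_X|_{\mathfrak p})^2\Big).$$
Now $\mathrm{ad}_X$ is skew for the positive definite form that is $-B$ on $\mathfrak k$ and $B$ on $\mathfrak p$. So both traces are $\le0$, and their sum is $B(X,X)<0$ for $X\ne0$. Hence $\mathrm{ric}(X,X)>0$ for every $0\ne X\in\mathfrak k$, whatever $a$ and $b$ are. This is where the approach stops. On $\mathfrak k$ the signs of $a$ and $b$ are invisible, because only $(a/b)^2$ enters, so making the metric indefinite in this way does not help there.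

## 3. Automorphisms that reverse the metric

The freedom in (3) includes $c=-1$: the metrics $g$ and $-g$ have the same Ricci tensor. Suppose an automorphism $\gamma$ satisfies
$$\gamma^*g=-g. \tag{4}$$
Then $\gamma^*\mathrm{ric}_g=\mathrm{ric}_{\gamma^*g}=\mathrm{ric}_{-g}=\mathrm{ric}_g$. So $g$ is in the $(-1)$-eigenspace of $\gamma^*$ on symmetric forms, and $\mathrm{ric}$ is in the $(+1)$-eigenspace. If $\mathrm{ric}=cg$, then $cg=\gamma^*(cg)=-cg$, so $c=0$: for such a metric, Einstein means Ricci flat. Moreover the components where $\mathrm{ric}$ can live are disjoint from those where $g$ lives. This leaves fewer equations.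

**Example 3.** On $\mathfrak{sl}(2,\mathbb R)\oplus\mathfrak{sl}(2,\mathbb R)$, which is not simple, take $g=B_1\oplus(-B_2)$ with $B_i$ the Killing forms of the summands. The swap of the factors sends $g$ to $-g$. By Example 1 and (3), $\mathrm{ric}=-\frac14(B_1\oplus B_2)$. It is swap-invariant, and it is not zero. So (4) reduces the equations without solving them.

Two limits on (4) tell us where to look. First, an automorphism preserves $B$, so $\det\gamma=\pm1$ when $\mathfrak g$ is semisimple. Taking determinants of Gram matrices in (4) gives $(\det\gamma)^2=(-1)^{\dim\mathfrak g}$, so $\dim\mathfrak g$ must be even. Second, if $g$ is real and $\gamma$ is real, then $g$ and $-g$ have the same signature, so the signature is balanced. The second limit disappears if $\gamma$ is an automorphism of the *complexification*: extend $g$ and $\mathrm{ric}$ complex-bilinearly to $\mathfrak g^{\mathbb C}$. The extension of $\mathrm{ric}$ is the Ricci form of the extended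 metric, because Koszul's formula and traces commute with extension of scalars. The argument then runs over $\mathbb C$ and returns information about the real $\mathrm{ric}$. We shall use a $\gamma$ of order 4 on $\mathfrak{so}(5,\mathbb C)$, and a real metric on $\mathfrak{so}(4,1)$ of signature $(6,4)$.

## 4. A basis of $\mathfrak{so}(4,1)$ adapted to the symmetries

Let $V$ be the real vector space with basis $e_1,e_2,e_3,f_+,f_-$ and symmetric form $e_i\cdot e_j=\delta_{ij}$, $f_+\cdot f_-=1$, all other products $0$. The plane of $f_\pm$ has signature $(1,1)$, so $V$ has signature $(4,1)$. Put $(u\wedge v)z=u\,(v\cdot z)-v\,(u\cdot z)$. Then $\mathfrak g=\mathfrak{so}(V)\cong\mathfrak{so}(4,1)$ has basis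
$$w=e_1\wedge e_2,\quad h=f_+\wedge f_-,\quad x_j=e_j\wedge e_3\ (j=1,2),\quad y_\pm=f_\pm\wedge e_3,$$
$$p_\pm=e_1\wedge f_+\pm e_2\wedge f_-,\qquad q_\pm=e_1\wedge f_-\pm e_2\wedge f_+ .$$

**Step 1: brackets with $m_{k\pm}=e_k\wedge f_\pm$.** We use $[A,u\wedge v]=Au\wedge v+u\wedge Av$ and the actions on $V$ (all values not listed are $0$):
$$we_1=-e_2,\ we_2=e_1;\quad hf_\pm=\pm f_\pm;\quad x_je_j=-e_3,\ x_je_3=e_j;$$
$$y_\pm e_3=f_\pm,\ y_\pm f_\mp=-e_3;\quad m_{k\pm}e_k=-f_\pm,\ m_{k\pm}f_\mp=e_k .$$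
These give
$$[w,m_{1\pm}]=-m_{2\pm},\quad[w,m_{2\pm}]=m_{1\pm},\quad[h,m_{k\pm}]=\pm m_{k\pm},$$
$$[x_j,y_\pm]=f_\pm\wedge e_j=-m_{j\pm},\quad [x_j,m_{k\pm}]=-\delta_{jk}e_3\wedge f_\pm=\delta_{jk}y_\pm,$$
$$[y_\pm,m_{k\mp}]=-e_k\wedge e_3=-x_k,\quad[y_\pm,m_{k\pm}]=0,$$
$$[m_{k+},m_{k-}]=-f_+\wedge f_-=-h,\quad[m_{1\pm},m_{2\mp}]=e_2\wedge e_1=-w,\quad[m_{1\pm},m_{2\pm}]=0.$$

**Step 2: the bracket table.** Substitute $p_\pm=m_{1+}\pm m_{2-}$, $q_\pm=m_{1-}\pm m_{2+}$. Two samples: $[w,p_+]=-m_{2+}+m_{1-}=q_-$, and $[p_+,q_-]=[m_{1+},m_{1-}]-[m_{2-},m_{2+}]=-h-h=-2h$, while $[p_+,q_+]=[m_{1+},m_{1-}]+[m_{2-},m_{2+}]=-h+h=0$. The full list of nonzero brackets of basis vectors is: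

* $[w,x_1]=-x_2,\ [w,x_2]=x_1,\ [w,p_+]=q_-,\ [w,p_-]=-q_+,\ [w,q_+]=p_-,\ [w,q_-]=-p_+$;
* $[h,y_\pm]=\pm y_\pm,\ [h,p_\pm]=p_\mp,\ [h,q_\pm]=-q_\mp$;
* $[x_1,x_2]=-w,\ [y_+,y_-]=-h$;
* $[x_1,y_+]=-\frac12(p_++p_-),\ [x_2,y_-]=-\frac12(p_+-p_-),\ [x_1,y_-]=-\frac12(q_++q_-),\ [x_2,y_+]=-\frac12(q_+-q_-)$;
* $[x_1,p_\pm]=y_+,\ [x_2,p_\pm]=\pm y_-,\ [x_1,q_\pm]=y_-,\ [x_2,q_\pm]=\pm y_+$;
* $[y_+,p_\pm]=\mp x_2,\ [y_-,p_\pm]=-x_1,\ [y_+,q_\pm]=-x_1,\ [y_-,q_\pm]=\mp x_2$;
* $[p_+,p_-]=[q_+,q_-]=2w,\ [p_+,q_-]=[p_-,q_+]=-2h$.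

In particular $w$ commutes with $h$ and $y_\pm$, $h$ commutes with $x_j$, and $[p_+,q_+]=[p_-,q_-]=0$.

**Step 3: the Killing form.** On the simple algebra $\mathfrak{so}(5,\mathbb C)$ invariant symmetric forms are proportional, so $B(X,Y)=\kappa\operatorname{tr}_V(XY)$. The factor can be read from $h$: $\operatorname{tr}_Vh^2=2$. In the table $\mathrm{ad}_h^2$ is the identity on $y_\pm,p_\pm,q_\pm$ and zero on $w,h,x_j$, so $B(h,h)=6$ and $\kappa=3$. The map $z\mapsto a\,(b\cdot z)$ has trace $a\cdot b$, hence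
$$\operatorname{tr}_V\big((u\wedge v)(u'\wedge v')\big)=2\big[(u\cdot v')(v\cdot u')-(u\cdot u')(v\cdot v')\big].$$
So
$$B(w,w)=-6,\quad B(h,h)=6,\quad B(x_1,x_1)=-6,\quad B(y_+,y_-)=-6,\quad B(p_\pm,q_\pm)=-12. \tag{5}$$
For the last one, $B(p_\pm,q_\pm)=B(m_{1+},m_{1-})+B(m_{2-},m_{2+})=-6-6$, the mixed terms being $0$.

**Step 4: three automorphisms of $\mathfrak{so}(5,\mathbb C)$.** Each is induced by a linear map of $V^{\mathbb C}$ preserving the form.

The map $\gamma$: $e_1\mapsto e_1$, $e_2\mapsto-e_2$, $e_3\mapsto-e_3$, $f_\pm\mapsto\pm if_\pm$. It preserves $f_+\cdot f_-$ because $i\cdot(-i)=1$. Its eigenspaces on $\mathfrak g^{\mathbb C}$ are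
$$E_{-1}=\langle w,x_1\rangle,\quad E_1=\langle h,x_2\rangle,\quad E_{-i}=\langle y_+,q_+,q_-\rangle,\quad E_i=\langle y_-,p_+,p_-\rangle .$$
For example $m_{1+}\mapsto im_{1+}$ and $m_{2-}\mapsto(-1)(-i)m_{2-}=im_{2-}$, so $p_\pm\in E_i$. This is why $p_\pm$ and $q_\pm$ mix $e_1,e_2$ and $f_+,f_-$ as they do.

The map $\sigma$: $e_1\leftrightarrow e_2$, $f_+\leftrightarrow f_-$, $e_3$ fixed. Then $w\mapsto-w$, $h\mapsto-h$, $x_1\leftrightarrow x_2$, $y_+\leftrightarrow y_-$, $p_\pm\mapsto\pm p_\pm$, $q_\pm\mapsto\pm q_\pm$.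

The map $k$: $e_1,e_2\mapsto-e_1,-e_2$, the rest fixed. It is $+1$ on $w,h,y_\pm$ and $-1$ on $x_j,p_\pm,q_\pm$.

## 5. A four-parameter family of reversed metrics, and the six surviving Ricci components

Which metrics satisfy $\gamma^*g=-g$, $\sigma^*g=g$, $k^*g=g$? Reversal by $\gamma$ allows a product of two eigenvectors to be nonzero only if their eigenvalues multiply to $-1$. So $E_{-1}$ pairs with $E_1$, and $E_i$, $E_{-i}$ each pair with themselves. Invariance under $k$ then leaves $\langle w,h\rangle$, $\langle x_1,x_2\rangle$, $\langle y_\pm,y_\pm\rangle$ and products among the $p$'s and among the $q$'s. Invariance under $\sigma$ makes $\langle y_+,y_+\rangle=\langle y_-,y_-\rangle$ and kills $\langle p_+,p_-\rangle$ and $\langle q_+,q_-\rangle$. Seven numbers remain. We choose $\langle x_1,x_2\rangle=\langle y_\pm,y_\pm\rangle=1$ and $\langle q_-,q_-\rangle=-\langle p_-,p_-\rangle$, which leaves four. For nonzero $\alpha,\delta,\lambda,\mu$ let $g_{\alpha,\delta,\lambda,\mu}$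 be the metric whose only nonzero products of basis vectors are
$$\langle w,h\rangle=\alpha,\quad\langle x_1,x_2\rangle=1,\quad\langle y_\pm,y_\pm\rangle=1,$$
$$\langle p_+,p_+\rangle=2\lambda,\quad \langle q_+,q_+\rangle=2\mu,\quad\langle p_-,p_-\rangle=2\delta,\quad\langle q_-,q_-\rangle=-2\delta. \tag{6}$$

**Theorem 2.** For $\alpha=\delta=\sqrt2$, $\lambda=6-5\sqrt2$, $\mu=6+5\sqrt2$, the metric (6) on the simple Lie algebra $\mathfrak{so}(4,1)$, of signature $(6,4)$, is Ricci flat. By Theorem 1 it is not flat.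

**Lemma 3.** For every metric (6), with real or complex parameters, $\mathrm{ric}=0$ if and only if
$$\mathrm{ric}(w,w),\ \mathrm{ric}(h,h),\ \mathrm{ric}(x_1,x_1),\ \mathrm{ric}(y_+,y_-),\ \mathrm{ric}(p_+,q_+),\ \mathrm{ric}(p_-,q_-)$$
all vanish. An Einstein metric of the form (6) has $c=0$.

*Proof.* The metric satisfies $\gamma^*g=-g$ and $\sigma^*g=k^*g=g$, so by Section 3 $\mathrm{ric}$ is *invariant* under $\gamma,\sigma,k$, and $c=0$ if $g$ is Einstein. By $\gamma$-invariance, $\mathrm{ric}$ can be nonzero only on pairs of eigenvectors whose eigenvalues multiply to $+1$: within $E_1$, within $E_{-1}$, and between $E_i$ and $E_{-i}$. By $k$-invariance the mixed components $\mathrm{ric}(w,x_1)$, $\mathrm{ric}(h,x_2)$, $\mathrm{ric}(y_+,p_\pm)$, $\mathrm{ric}(y_-,q_\pm)$ vanish. There remain $\mathrm{ric}(w,w)$, $\mathrm{ric}(h,h)$, $\mathrm{ric}(x_j,x_j)$, $\mathrm{ric}(y_+,y_-)$, $\mathrm{ric}(p_\pm,q_\pm)$ and $\mathrm{ric}(p_\pm,q_\mp)$. By $\sigma$-invariance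 $\mathrm{ric}(p_\pm,q_\mp)=-\mathrm{ric}(p_\pm,q_\mp)=0$ and $\mathrm{ric}(x_1,x_1)=\mathrm{ric}(x_2,x_2)$. $\square$

So $55$ components have become six. The next section computes them.

## 6. The six components in terms of $\alpha,\delta,\lambda,\mu$

The dual basis, written $e_i\mapsto e^i$, is
$$w\mapsto\tfrac h\alpha,\quad h\mapsto\tfrac w\alpha,\quad x_1\mapsto x_2,\quad x_2\mapsto x_1,\quad y_\pm\mapsto y_\pm,$$
$$p_+\mapsto\tfrac{p_+}{2\lambda},\quad p_-\mapsto\tfrac{p_-}{2\delta},\quad q_+\mapsto\tfrac{q_+}{2\mu},\quad q_-\mapsto-\tfrac{q_-}{2\delta}.$$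
Put $P=\lambda\mu$ and $r=\mu-\lambda$, so that $\frac1\lambda-\frac1\mu=\frac rP$ and $\frac1\lambda+\frac1\mu=\frac{\lambda+\mu}P$.

We use (2). In the tables for $T(X,Y)$ the term of $e_i$ is $\langle[X,e_i],[Y,e^i]\rangle$; basis vectors not listed contribute $0$. The sum $S$ is twice the sum over unordered pairs $\{e_i,e_j\}$, since swapping $i$ and $j$ changes two signs. A pair contributes only if its bracket is seen by $\langle\cdot,X\rangle$ and the bracket of the *dual* pair is seen by $\langle\cdot,Y\rangle$. So for each $S$ we list all brackets containing the relevant vector.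

**Component $(w,w)$.** Since $w$ commutes with $w,h,y_\pm$, these contribute $0$ to $T$.

| $e_i$ | $[w,e_i]$ | $[w,e^i]$ | term |
|---|---|---|---|
| $x_1$ | $-x_2$ | $x_1$ | $-1$ |
| $x_2$ | $x_1$ | $-x_2$ | $-1$ |
| $p_+$ | $q_-$ | $q_-/2\lambda$ | $-\delta/\lambda$ |
| $p_-$ | $-q_+$ | $-q_+/2\delta$ | $\mu/\delta$ |
| $q_+$ | $p_-$ | $p_-/2\mu$ | $\delta/\mu$ |
| $q_-$ | $-p_+$ | $p_+/2\delta$ | $-\lambda/\delta$ |

So $T=-2+\frac r\delta-\frac{\delta r}P$. For $S$: $\langle\cdot,w\rangle$ is $\alpha$ times the $h$-coefficient, and the brackets containing $h$ are $[y_+,y_-]=-h$, $[p_+,q_-]=-2h$, $[p_-,q_+]=-2h$. The dual pairs are the same pairs with factors $1$, $-\frac1{4\lambda\delta}$, $\frac1{4\mu\delta}$. Hence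
$$S=2\alpha^2\Big(1-\frac1{\lambda\delta}+\frac1{\mu\delta}\Big)=2\alpha^2\Big(1-\frac r{\delta P}\Big).$$
With $B(w,w)=-6$, formula (2) gives $1-\frac r{2\delta}+\frac{\delta r}{2P}+3+\frac{\alpha^2}2-\frac{\alpha^2r}{2\delta P}$, that is,
$$\mathrm{ric}(w,w)=4+\frac{\alpha^2}2-\frac{r}{2\delta P}\,(P+\alpha^2-\delta^2). \tag{7}$$

**Component $(h,h)$.** Here $w,h,x_j$ contribute $0$ to $T$.

| $e_i$ | $[h,e_i]$ | $[h,e^i]$ | term |
|---|---|---|---|
| $y_+$ | $y_+$ | $y_+$ | $1$ |
| $y_-$ | $-y_-$ | $-y_-$ | $1$ |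
| $p_+$ | $p_-$ | $p_-/2\lambda$ | $\delta/\lambda$ |
| $p_-$ | $p_+$ | $p_+/2\delta$ | $\lambda/\delta$ |
| $q_+$ | $-q_-$ | $-q_-/2\mu$ | $-\delta/\mu$ |
| $q_-$ | $-q_+$ | $q_+/2\delta$ | $-\mu/\delta$ |

So $T(h,h)=2-\frac r\delta+\frac{\delta r}P=-T(w,w)$. For $S$: $\langle\cdot,h\rangle$ is $\alpha$ times the $w$-coefficient, and the brackets containing $w$ are $[x_1,x_2]=-w$, with dual pair $[x_2,x_1]=w$; $[p_+,p_-]=2w$, with dual factor $\frac1{4\lambda\delta}$; $[q_+,q_-]=2w$, with dual factor $-\frac1{4\mu\delta}$. So $S=2\alpha^2\big(-1+\frac1{\lambda\delta}-\frac1{\mu\delta}\big)=-S(w,w)$. Also $B(h,h)=-B(w,w)$. Therefore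
$$\mathrm{ric}(h,h)=-\mathrm{ric}(w,w). \tag{8}$$

**Component $(x_1,x_1)$.** In $T$, $w$ gives $0$ because $[x_1,h]=0$; $h$ gives $0$ because $[x_1,h]=0$; $x_1$ and $x_2$ give $0$ because $[x_1,x_1]=0$ occurs in each.

| $e_i$ | $[x_1,e_i]$ | $[x_1,e^i]$ | term |
|---|---|---|---|
| $y_+$ | $-\frac12(p_++p_-)$ | $-\frac12(p_++p_-)$ | $(\lambda+\delta)/2$ |
| $y_-$ | $-\frac12(q_++q_-)$ | $-\frac12(q_++q_-)$ | $(\mu-\delta)/2$ |
| $p_+$ | $y_+$ | $y_+/2\lambda$ | $1/2\lambda$ |
| $p_-$ | $y_+$ | $y_+/2\delta$ | $1/2\delta$ |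
| $q_+$ | $y_-$ | $y_-/2\mu$ | $1/2\mu$ |
| $q_-$ | $y_-$ | $-y_-/2\delta$ | $-1/2\delta$ |

So $T=\frac{\lambda+\mu}2+\frac{\lambda+\mu}{2P}$. For $S$: $\langle\cdot,x_1\rangle$ is the $x_2$-coefficient. The brackets containing $x_2$ are $[w,x_1]$, whose dual bracket $\frac1\alpha[h,x_2]$ is $0$, and $[y_+,p_\pm]=\mp x_2$, $[y_-,q_\pm]=\mp x_2$. The last four have the same pairs as duals, up to factors, and contribute $\frac1{2\lambda},\frac1{2\delta}$ and $\frac1{2\mu},-\frac1{2\delta}$. So $S=\frac{\lambda+\mu}P$. With $B(x_1,x_1)=-6$ the terms in $\frac{\lambda+\mu}P$ cancel: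
$$\mathrm{ric}(x_1,x_1)=3-\tfrac14(\lambda+\mu). \tag{9}$$

**Component $(y_+,y_-)$.** In $T$, $w$ and $h$ give $0$ because $w$ commutes with $y_\pm$; $y_+$ and $y_-$ give $0$ because $[y_+,y_+]=[y_-,y_-]=0$.

| $e_i$ | $[y_+,e_i]$ | $[y_-,e^i]$ | term |
|---|---|---|---|
| $x_1$ | $\frac12(p_++p_-)$ | $\frac12(p_+-p_-)$ | $(\lambda-\delta)/2$ |
| $x_2$ | $\frac12(q_+-q_-)$ | $\frac12(q_++q_-)$ | $(\mu+\delta)/2$ |
| $p_+$ | $-x_2$ | $-x_1/2\lambda$ | $1/2\lambda$ |
| $p_-$ | $x_2$ | $-x_1/2\delta$ | $-1/2\delta$ |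
| $q_+$ | $-x_1$ | $-x_2/2\mu$ | $1/2\mu$ |
| $q_-$ | $-x_1$ | $-x_2/2\delta$ | $1/2\delta$ |

(In the last row, $[y_-,-q_-/2\delta]=-x_2/2\delta$.) So again $T=\frac{\lambda+\mu}2+\frac{\lambda+\mu}{2P}$. For $S$: we need the $y_+$-coefficient of a bracket and the $y_-$-coefficient of the dual bracket. The brackets containing $y_+$ are $[h,y_+]$, with dual $\frac1\alpha[w,y_+]=0$; $[x_1,p_\pm]=y_+$, with duals $[x_2,\frac{p_+}{2\lambda}]=\frac{y_-}{2\lambda}$ and $[x_2,\frac{p_-}{2\delta}]=-\frac{y_-}{2\delta}$; and $[x_2,q_\pm]=\pm y_+$, with duals $[x_1,\frac{q_+}{2\mu}]=\frac{y_-}{2\mu}$ and $[x_1,-\frac{q_-}{2\delta}]=-\frac{y_-}{2\delta}$. The contributions are $\frac1{2\lambda},-\frac1{2\delta},\frac1{2\mu},\frac1{2\delta}$, so $S=\frac{\lambda+\mu}P$. With $B(y_+,y_-)=-6$,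
$$\mathrm{ric}(y_+,y_-)=3-\tfrac14(\lambda+\mu). \tag{10}$$

**Component $(p_+,q_+)$.** In $T$, $p_+$ and $q_+$ give $0$.

| $e_i$ | $[p_+,e_i]$ | $[q_+,e^i]$ | term |
|---|---|---|---|
| $w$ | $-q_-$ | $q_-/\alpha$ | $2\delta/\alpha$ |
| $h$ | $-p_-$ | $-p_-/\alpha$ | $2\delta/\alpha$ |
| $x_1$ | $-y_+$ | $-y_+$ | $1$ |
| $x_2$ | $-y_-$ | $-y_-$ | $1$ |
| $y_+$ | $x_2$ | $x_1$ | $1$ |
| $y_-$ | $x_1$ | $x_2$ | $1$ |
| $p_-$ | $2w$ | $2h/2\delta$ | $2\alpha/\delta$ |
| $q_-$ | $-2h$ | $-2w/2\delta$ | $2\alpha/\delta$ |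

So $T=4+\frac{4\delta}\alpha+\frac{4\alpha}\delta$. For $S$: $\langle\cdot,p_+\rangle\langle\cdot,q_+\rangle$ carries the factor $2\lambda\cdot2\mu=4P$ times the $p_+$-coefficient of the bracket and the $q_+$-coefficient of the dual bracket. The brackets containing $p_+$, with their duals, are as follows.

| bracket | $p_+$-coeff. | dual bracket | $q_+$-coeff. | product |
|---|---|---|---|---|
| $[w,q_-]$ | $-1$ | $[\frac h\alpha,-\frac{q_-}{2\delta}]=\frac{q_+}{2\alpha\delta}$ | $\frac1{2\alpha\delta}$ | $-\frac1{2\alpha\delta}$ |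
| $[h,p_-]$ | $1$ | $[\frac w\alpha,\frac{p_-}{2\delta}]=-\frac{q_+}{2\alpha\delta}$ | $-\frac1{2\alpha\delta}$ | $-\frac1{2\alpha\delta}$ |
| $[x_1,y_+]$ | $-\frac12$ | $[x_2,y_+]$ | $-\frac12$ | $\frac14$ |
| $[x_2,y_-]$ | $-\frac12$ | $[x_1,y_-]$ | $-\frac12$ | $\frac14$ |

So $S=8P\big(\frac12-\frac1{\alpha\delta}\big)$. With $B(p_+,q_+)=-12$, formula (2) gives $-2-\frac{2\delta}\alpha-\frac{2\alpha}\delta+6+P-\frac{2P}{\alpha\delta}$, that is,
$$\mathrm{ric}(p_+,q_+)=4+P-\frac{2(\alpha^2+\delta^2+P)}{\alpha\delta}. \tag{11}$$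

**Component $(p_-,q_-)$.** In $T$, $p_-$ and $q_-$ give $0$.

| $e_i$ | $[p_-,e_i]$ | $[q_-,e^i]$ | term |
|---|---|---|---|
| $w$ | $q_+$ | $q_+/\alpha$ | $2\mu/\alpha$ |
| $h$ | $-p_+$ | $p_+/\alpha$ | $-2\lambda/\alpha$ |
| $x_1$ | $-y_+$ | $y_+$ | $-1$ |
| $x_2$ | $y_-$ | $-y_-$ | $-1$ |
| $y_+$ | $-x_2$ | $x_1$ | $-1$ |
| $y_-$ | $x_1$ | $-x_2$ | $-1$ |
| $p_+$ | $-2w$ | $2h/2\lambda$ | $-2\alpha/\lambda$ |
| $q_+$ | $-2h$ | $-2w/2\mu$ | $2\alpha/\mu$ |

So $T=-4+\frac{2r}\alpha-\frac{2\alpha r}P$. For $S$ the factor is $2\delta\cdot(-2\delta)=-4\delta^2$, and the brackets containing $p_-$ are as follows.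

| bracket | $p_-$-coeff. | dual bracket | $q_-$-coeff. | product |
|---|---|---|---|---|
| $[w,q_+]$ | $1$ | $[\frac h\alpha,\frac{q_+}{2\mu}]=-\frac{q_-}{2\alpha\mu}$ | $-\frac1{2\alpha\mu}$ | $-\frac1{2\alpha\mu}$ |
| $[h,p_+]$ | $1$ | $[\frac w\alpha,\frac{p_+}{2\lambda}]=\frac{q_-}{2\alpha\lambda}$ | $\frac1{2\alpha\lambda}$ | $\frac1{2\alpha\lambda}$ |
| $[x_1,y_+]$ | $-\frac12$ | $[x_2,y_+]$ | $\frac12$ | $-\frac14$ |
| $[x_2,y_-]$ | $\frac12$ | $[x_1,y_-]$ | $-\frac12$ | $-\frac14$ |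

So $S=-8\delta^2\big(\frac r{2\alpha P}-\frac12\big)$. With $B(p_-,q_-)=-12$, formula (2) gives $2-\frac r\alpha+\frac{\alpha r}P+6-\frac{\delta^2r}{\alpha P}+\delta^2$, that is,
$$\mathrm{ric}(p_-,q_-)=8+\delta^2-\frac{r}{\alpha P}\,(P+\delta^2-\alpha^2). \tag{12}$$

By (8) and the equality of (9) with (10), the six equations are only four: (7), (9), (11), (12) set to zero, in four unknowns.

## 7. The metric with $\alpha=\delta=\sqrt2$

If $\alpha=\delta$, the brackets $(P\pm(\alpha^2-\delta^2))$ in (7) and (12) collapse to $P$, which cancels. That is the easy place to look for a solution.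

**Proof of Theorem 2.** For $\alpha=\delta=\sqrt2$, $\lambda=6-5\sqrt2$, $\mu=6+5\sqrt2$ all parameters are nonzero, and
$$\lambda+\mu=12,\qquad P=36-50=-14,\qquad r=10\sqrt2 .$$
Then (7)–(12) give
$$\mathrm{ric}(w,w)=-\mathrm{ric}(h,h)=4+1-\frac{10\sqrt2}{2\sqrt2}=0,\qquad\mathrm{ric}(x_1,x_1)=\mathrm{ric}(y_+,y_-)=3-3=0,$$
$$\mathrm{ric}(p_+,q_+)=4-14-\frac{2(2+2-14)}2=-10+10=0,\qquad\mathrm{ric}(p_-,q_-)=8+2-\frac{10\sqrt2}{\sqrt2}=0 .$$
By Lemma 3, $\mathrm{ric}=0$.

For the signature: the planes spanned by $w,h$ and by $x_1,x_2$ have signature $(1,1)$ each; $y_+$ and $y_-$ are positive; since $\lambda<0<\mu$ and $\delta>0$, the vectors $p_-,q_+$ are positive and $p_+,q_-$ are negative. The total is $(6,4)$. $\blacksquare$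

Since $\mathfrak{so}(4,1)$ is simple, the question has the answer yes. The signature $(6,4)$ is not balanced, so by Section 3 no automorphism of the real algebra could reverse this metric. The passage to $\mathfrak{so}(5,\mathbb C)$ is really used.

## 8. Transfer to $\mathfrak{so}(3,2)$ and to $\mathfrak{so}(5,\mathbb C)$

**Theorem 3.** Every noncompact real form of $\mathfrak{so}(5,\mathbb C)$, i.e. $\mathfrak{so}(4,1)$ and $\mathfrak{so}(3,2)\cong\mathfrak{sp}(4,\mathbb R)$, and also $\mathfrak{so}(5,\mathbb C)$ regarded as a real Lie algebra, admits a Ricci flat metric. By Theorem 1 these metrics are not flat.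

*Proof.* Let $g^{\mathbb C}$ be the complex-bilinear extension to $\mathfrak{so}(5,\mathbb C)$ of the metric of Theorem 2. Its Ricci form is the extension of $0$, hence $0$. The case of $\mathfrak{so}(4,1)$ is Theorem 2.

**Step 1: $\mathfrak{so}(3,2)$.** The aim is a second real form on which $g^{\mathbb C}$ takes real values. Let $V'\subset V^{\mathbb C}$ be the real span of $ie_1,ie_2,e_3,f_+,f_-$. The form of $V^{\mathbb C}$ is real on $V'$, with signature $(2,3)$, so $\mathfrak{so}(V')\cong\mathfrak{so}(3,2)$. Inside $\mathfrak{so}(5,\mathbb C)$ it is the real span of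
$$w,\quad h,\quad ix_1,\quad ix_2,\quad y_\pm,\quad ip_\pm,\quad iq_\pm,$$
because $ie_1\wedge ie_2=-w$, $ie_j\wedge e_3=ix_j$ and $ie_k\wedge f_\pm=im_{k\pm}$. By (6) the nonzero products of these vectors are $\langle w,h\rangle=\alpha$, $\langle ix_1,ix_2\rangle=-1$, $\langle y_\pm,y_\pm\rangle=1$, $\langle ip_+,ip_+\rangle=-2\lambda$, $\langle iq_+,iq_+\rangle=-2\mu$, $\langle ip_-,ip_-\rangle=-2\delta$, $\langle iq_-,iq_-\rangle=2\delta$. So $g^{\mathbb C}$ restricts to a real nondegenerate form. Its complex-bilinear extension is $g^{\mathbb C}$ again, so its Ricci form extends to that of $g^{\mathbb C}$, which is $0$.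

**Step 2: $\mathfrak{so}(5,\mathbb C)$ as a real algebra.** Take the real form $\operatorname{Re}g^{\mathbb C}$. It is nondegenerate: if $\operatorname{Re}g^{\mathbb C}(X,Y)=0$ for all $Y$, replacing $Y$ by $iY$ shows $g^{\mathbb C}(X,Y)=0$ for all $Y$, so $X=0$. The complex Levi-Civita product of $g^{\mathbb C}$ is torsion-free, and each $\nabla_X$ is skew for $g^{\mathbb C}$, hence for $\operatorname{Re}g^{\mathbb C}$. By uniqueness it is the Levi-Civita product of $\operatorname{Re}g^{\mathbb C}$. The maps $N_Y$ are complex linear, and a complex linear map has real trace equal to $2\operatorname{Re}$ of its complex trace. So Lemma 2, used over $\mathbb R$ and over $\mathbb C$, gives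
$$\mathrm{ric}(Y,Y)=-\operatorname{tr}_{\mathbb R}N_Y^2=-2\operatorname{Re}\operatorname{tr}_{\mathbb C}N_Y^2=0\quad\text{for all }Y,$$
and polarization gives $\mathrm{ric}=0$. $\square$

Not settled here are the compact form $\mathfrak{so}(5)$ and the simple algebras of dimension 6 and 8.

## 9. All Ricci flat metrics in the four-parameter family

**Theorem 4.** For real parameters, $g_{\alpha,\delta,\lambda,\mu}$ is Ricci flat if and only if
$$(\alpha,\delta,\lambda,\mu)=(\varepsilon\sqrt2,\ \varepsilon\sqrt2,\ 6-5\varepsilon\sqrt2,\ 6+5\varepsilon\sqrt2),\qquad\varepsilon=\pm1,$$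
and these two solutions are related by an automorphism of $\mathfrak{so}(4,1)$. For complex parameters on $\mathfrak{so}(5,\mathbb C)$ there are exactly $12$ further solutions: for each of the three roots $\tau$ of
$$f(\tau)=\tau^3+8\tau^2+24\tau-96,$$
the four pairs $(\alpha,\delta)$ with $\alpha\delta=\tau$ and $(\alpha+\delta)^2=\frac{8(8-\tau)}{\tau+4}$, with $\lambda=6-\frac r2$, $\mu=6+\frac r2$, $r=\frac12(\alpha+\delta)(8+\tau)$.

*Proof.* **Step 1: the system.** By Lemma 3 and (7)–(12), valid over $\mathbb R$ and $\mathbb C$, the metric is Ricci flat if and only if $\lambda+\mu=12$ and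
$$\delta P(8+\alpha^2)=r(P+\alpha^2-\delta^2), \tag{13}$$
$$\alpha P(8+\delta^2)=r(P+\delta^2-\alpha^2), \tag{14}$$
$$\alpha\delta(P+4)=2(\alpha^2+\delta^2+P). \tag{15}$$
These are (7), (12), (11) set to zero and cleared of denominators. When $\lambda+\mu=12$ we have $\lambda=6-\frac r2$, $\mu=6+\frac r2$ and $r^2=144-4P$. Conversely, if $r$ and $P$ satisfy this last relation, these formulas for $\lambda,\mu$ give $\lambda+\mu=12$, $\mu-\lambda=r$ and $\lambda\mu=36-\frac{r^2}4=P$.

**Step 2: the case $\alpha=\delta$.** Equation (15) becomes $\alpha^2P=2P$, so $\alpha^2=2$. Equation (13) becomes $\alpha(8+\alpha^2)=r$, so $r=10\alpha$, and $200=144-4P$ gives $P=-14$. Thus $\lambda=6-5\alpha$, $\mu=6+5\alpha$ with $\alpha=\pm\sqrt2$. Conversely, these values satisfy (13), (14) (which now coincide), (15) and $\lambda+\mu=12$.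

**Step 3: the case $\alpha\ne\delta$, reduced to one unknown.** Put $\tau=\alpha\delta\ne0$ and $u=(\alpha+\delta)^2$. The sum of (13) and (14) is $P(\alpha+\delta)(8+\tau)=2rP$. The difference (13) minus (14) is $P(\alpha-\delta)(\tau-8)=2r(\alpha-\delta)(\alpha+\delta)$. As $P\ne0$ and $\alpha\ne\delta$, the two together are equivalent to
$$r=\tfrac12(\alpha+\delta)(8+\tau),\qquad P(8-\tau)=-u(8+\tau). \tag{16}$$
Since $\alpha^2+\delta^2=u-2\tau$, equation (15) is equivalent to
$$2u=P(\tau-2)+8\tau . \tag{17}$$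
Inserting (17) in twice the second equation of (16) gives $P\big[2(8-\tau)+(8+\tau)(\tau-2)\big]=-8\tau(8+\tau)$. The bracket equals $\tau(\tau+4)$, so $P(\tau+4)=-8(8+\tau)$. If $\tau=-4$, this reads $0=-32$, so $\tau\ne-4$. As $P\ne0$, also $\tau\ne-8$. Therefore
$$P=-\frac{8(8+\tau)}{\tau+4},\qquad u=\frac{8(8-\tau)}{\tau+4}, \tag{18}$$
$$(\alpha-\delta)^2=u-4\tau=\frac{64-24\tau-4\tau^2}{\tau+4}=-\frac{4(\tau+8)(\tau-2)}{\tau+4}. \tag{19}$$
By (16), $r^2=\frac14u(8+\tau)^2=\frac{2(8-\tau)(8+\tau)^2}{\tau+4}$. The relation $r^2=144-4P$, multiplied by $\frac{\tau+4}2$, becomes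
$$(8-\tau)(8+\tau)^2=72(\tau+4)+16(8+\tau)=88\tau+416 .$$
The left side is $512+64\tau-8\tau^2-\tau^3$, so this is $f(\tau)=0$.

**Step 4: no real solution with $\alpha\ne\delta$.** The derivative $f'(\tau)=3\tau^2+16\tau+24$ has discriminant $256-288<0$, so $f$ is increasing on $\mathbb R$ and has one real root. Since $f(2)=-8<0<75=f(3)$, the root is in $(2,3)$. If $\alpha,\delta$ are real, then $\tau$ is this root, and (19) gives $(\alpha-\delta)^2<0$, which is impossible. So for real parameters only Step 2 occurs.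

**Step 5: the two real solutions are equivalent.** The map $f_+\leftrightarrow f_-$ with $e_j$ fixed induces an automorphism of $\mathfrak{so}(4,1)$ with $w\mapsto w$, $h\mapsto-h$, $x_j\mapsto x_j$, $y_+\leftrightarrow y_-$, $p_\pm\leftrightarrow q_\pm$. Pulling back (6) replaces $\alpha$ by $-\alpha$, exchanges $\lambda$ and $\mu$, and makes $\langle p_-,p_-\rangle=-2\delta$, $\langle q_-,q_-\rangle=2\delta$. So it transforms $(\alpha,\delta,\lambda,\mu)$ into $(-\alpha,-\delta,\mu,\lambda)$, and it exchanges the solutions for $\varepsilon=1$ and $\varepsilon=-1$.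

**Step 6: the complex solutions with $\alpha\neq\delta$.** By Step 3 every such solution has the form in the theorem. Conversely, let $f(\tau)=0$. We have
$$f(0)=-96,\quad f(2)=-8,\quad f(8)=1120,\quad f(-4)=-128,\quad f(-8)=-288,$$
so $\tau\notin\{0,2,8,-4,-8\}$. Define $P$ and $u$ by (18). Then $P\ne0$ and $u\ne0$, the second equation of (16) holds, and (17) holds because
$$P(\tau-2)+8\tau=\frac{-8(\tau^2+6\tau-16)+8(\tau^2+4\tau)}{\tau+4}=\frac{16(8-\tau)}{\tau+4}=2u .$$
There are two choices of $\alpha+\delta$ with $(\alpha+\delta)^2=u$. For each of them $\alpha,\delta$ are the roots of a quadratic with product $\tau$, and $(\alpha-\delta)^2\neq0$ by (19), so there are two orderings. Hence there are exactly four pairs $(\alpha,\delta)$, all nonzero and with $\alpha\ne\delta$. Set $r=\frac12(\alpha+\delta)(8+\tau)$, $\lambda=6-\frac r2$, $\mu=6+\frac r2$. The computation at the end of Step 3, read backward, turns $f(\tau)=0$ into $r^2=144-4P$, so $\lambda\mu=P\neq0$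 by Step 1. Now (16) gives (13) and (14), and (17) gives (15). So each of these quadruples is a solution.

Finally, the three roots of $f$ are distinct: a multiple root would be a zero of $f'$, hence non-real by Step 4, and then its complex conjugate would be a multiple root too, which is impossible in degree 3. Different $\tau$ give different $(\alpha,\delta)$, so there are exactly $3\cdot4=12$ further solutions. $\blacksquare$
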